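# Planar cubic graphs and the golden identity for the flow polynomial

## 1. Nowhere-zero flows and the flow polynomial

Graphs are finite, and loops and multiple edges are allowed. A loop counts twice in the degree of its vertex.

**Cubic graph, bridge, suppression.** A graph is *cubic* if every vertex has degree 3. A *bridge* is an edge whose deletion increases the number of components. To *suppress* a vertex of degree 2 means to remove it and merge its two edges into one edge.

*Example.* The theta graph $\Theta$ has two vertices joined by three edges. It is the only connected bridgeless cubic graph on two vertices: if a vertex of a cubic graph carries a loop, its one remaining edge is a bridge. So **a bridgeless cubic graph has no loops**, a fact we use constantly. Deleting an edge of $K_4$ leaves two vertices of degree 2, and suppressing both gives $\Theta$.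

**Nowhere-zero flow.** Let $A$ be a finite abelian group, and orient the edges of $G$ arbitrarily. A nowhere-zero $A$-flow assigns a non-zero element of $A$ to every edge so that at each vertex the total flowing out equals the total flowing in. Reversing an edge and negating its value gives a bijection between flows, so the number of flows does not depend on the orientation.

**Flow polynomial.** There is a polynomial $F_G\in\mathbb Z[q]$ such that $F_G(|A|)$ is the number of nowhere-zero $A$-flows for every finite abelian group $A$. We use these textbook rules.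

- If $e$ is not a loop, $F_G=F_{G/e}-F_{G-e}$. A flow on $G/e$ determines the value on $e$ by conservation at one end of $e$, and conservation at the other end follows. That value is either non-zero (a flow of $G$) or zero (a flow of $G-e$).
- A loop contributes a factor $q-1$, since its value is free.
- If $G$ has a bridge, $F_G=0$: summing conservation over one side of the bridge forces the value $0$ on it.
- Suppressing a vertex of degree 2 does not change $F_G$.

A graph without edges has $F_G=1$.

*Example: $\Theta$.* We need three non-zero elements of $A$ with sum $0$. The first is free ($q-1$ ways), and the second must differ from $0$ and from the negative of the first ($q-2$ ways). So $F_\Theta=(q-1)(q-2)$.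

*Example: a doubled edge.* Suppose $G$ contains a path $x\,s\,t\,y$ in which $st$ is doubled and $s,t$ have degree 3. A value $c\ne0$ on $xs$ splits as an ordered sum of two non-zero values in $q-2$ ways. So $F_G=(q-2)F_{G'}$, where $G'$ has a single edge $xy$ in place of the whole piece.

*Example: $K_4$.* Contracting an edge of $K_4$ gives a vertex $v$ of degree 4 joined by double edges to two adjacent vertices $x,y$. The value on $xy$ is free, and it splits in $q-2$ ways at each end, so $F_{K_4/e}=(q-1)(q-2)^2$. Since $K_4-e$ suppresses to $\Theta$,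
$$F_{K_4}=(q-1)(q-2)^2-(q-1)(q-2)=(q-1)(q-2)(q-3).$$

*Example: $K_{3,3}$.* Let the parts be $\{1,2,3\}$ and $\{4,5,6\}$, and let $e=14$. In $K_{3,3}-e$, suppressing $1$ gives the edge $56$ and suppressing $4$ gives the edge $23$. Together with $25,26,35,36$ this is $K_4$. In $K_{3,3}/e$ the merged vertex is joined to all of $2,5,3,6$, which form a 4-cycle, so $K_{3,3}/e$ is the wheel $W_4$ with four spokes. Orient the rim cyclically. Each spoke value is the difference of two consecutive rim values, and conservation at the hub is then automatic. So flows on $W_4$ are the proper colorings of a 4-cycle by the $q-1$ non-zero elements, and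
$$F_{W_4}=(q-2)^4+(q-2)=(q-1)(q-2)(q^2-5q+7).$$
Subtracting $F_{K_4}$,
$$F_{K_{3,3}}=(q-1)(q-2)(q^2-6q+10).$$

**Chromatic polynomial and duality.** $\chi_G(q)$ counts proper colorings with $q$ colors. For a connected planar graph $G$ with planar dual $G^*$ one has $\chi_{G^*}(q)=q\,F_G(q)$. *Example.* $K_4$ is its own dual, and $\chi_{K_4}=q(q-1)(q-2)(q-3)=q\,F_{K_4}$.

## 2. Golden arithmetic

Let $\phi=(1+\sqrt5)/2$, so $\phi^2=\phi+1$ and $\phi^{-1}=\phi-1$. The field $\mathbb Q(\sqrt5)$ has the automorphism $\sigma$ with $\sqrt5\mapsto-\sqrt5$, and $\sigma(\phi)=-\phi^{-1}$. Put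
$$a=\sigma(\phi+1)=\sigma(\phi^2)=\phi^{-2}\in(0,1),\qquad b=\sigma(\phi+2)=1+\phi^{-2}.$$
The following identities come directly from $\phi^{-1}+\phi^{-2}=1$:

- $a-1=-\phi^{-1}$, $\;a-2=-\phi$, $\;(a-1)(a-2)=1$, hence $a^2-3a+1=0$; also $a=2-\phi$ and $3-a=\phi^2$;
- $b-1=\phi^{-2}$, $\;b-2=-\phi^{-1}$, $\;(b-1)(b-2)=-\phi^{-3}$; and $b=(5-\sqrt5)/2$, so $b^2-5b+5=0$.

*Example.* $F_\Theta(a)=1$ and $F_\Theta(b)=-\phi^{-3}$.

## 3. Tutte's identity, and the question of a converse

Tutte's golden identity says that every planar triangulation $T$ with $V$ vertices satisfies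
$$\chi_T(\phi+2)=(\phi+2)\,\phi^{3V-10}\big(\chi_T(\phi+1)\big)^2 .$$
Translate this by duality. If $G$ is a connected bridgeless planar cubic graph with $2k$ vertices and $E=3k$ edges, its dual $T$ is a triangulation, and by Euler's formula it has $E-2k+2=k+2$ vertices. Substituting $\chi_T=qF_G$ and $(\phi+1)^2=\phi^4$, the power of $\phi$ on the right is $3(k+2)-10+4=3k$. So
$$F_G(\phi+2)=\phi^{E}\big(F_G(\phi+1)\big)^2. \tag{1}$$
This is the *golden identity for the flow polynomial*. Equation (1) makes sense for every cubic graph, planar or not. The conjecture, from Ian Agol and Vyacheslav Krushkal, "Tutte relations, TQFT, and planarity of cubic graphs", arXiv:1512.07339 (2015), is that **a connected bridgeless cubic graph satisfies (1) if and only if it is planar.** Is this true?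

It is. To state the result in the form that gets proved, move (1) by $\sigma$. Both sides lie in $\mathbb Q(\sqrt5)$ and $F_G$ has integer coefficients, so (1) holds if and only if $F_G(b)=(-\phi^{-1})^{3k}F_G(a)^2$. Multiply by $(-1)^k\phi^{3k}$ and define
$$\hat N(G)=(-1)^k\phi^{E}F_G(b),\qquad \hat M(G)=F_G(a)^2,\qquad \hat\Delta(G)=\hat N(G)-\hat M(G).$$
Then
$$\text{(1) holds for } G\iff\hat\Delta(G)=0. \tag{2}$$
For an equation this changes nothing. For inequalities it matters a great deal: $\sigma$ does not preserve order, and the statement below is an inequality.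

**Main Theorem.** Let $G$ be a connected bridgeless cubic graph. Then $\hat\Delta(G)\ge0$; moreover $\hat\Delta(G)=0$ if $G$ is planar and $\hat\Delta(G)>0$ if $G$ is non-planar. Hence (1) holds if and only if $G$ is planar.

**Theorem C (sharp form).** If $G$ is a non-planar connected bridgeless cubic graph with $2k$ vertices, then $\hat\Delta(G)\ge2\phi^{2k-5}$, and for every $k\ge3$ equality is attained by some $G$.

The planar direction is reproved along the way, so nothing below depends on Tutte's identity.

## 4. $\Theta$, $K_4$ and $K_{3,3}$ by hand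

*$\Theta$* ($k=1$): $\hat N=-\phi^3\cdot(-\phi^{-3})=1$ and $\hat M=1$, so $\hat\Delta=0$.

*$K_4$* ($k=2$): $F(a)=a-3=-\phi^2$, so $\hat M=\phi^4$. Since $3-b=2-\phi^{-2}=\phi$, we get $F(b)=-\phi^{-3}\cdot(-\phi)=\phi^{-2}$ and $\hat N=\phi^6\phi^{-2}=\phi^4$. So $\hat\Delta=0$.

*$K_{3,3}$* ($k=3$): at $a$, using $a^2=3a-1$, we have $a^2-6a+10=9-3a=3\phi^2$, so $F(a)=3\phi^2$ and $\hat M=9\phi^4$. At $b$, using $b^2=5b-5$, we have $b^2-6b+10=5-b=(5+\sqrt5)/2=\sqrt5\,\phi$. So $F(b)=-\phi^{-3}\sqrt5\,\phi=-\sqrt5\,\phi^{-2}$, and $\hat N=-\phi^9\cdot(-\sqrt5\,\phi^{-2})=\sqrt5\,\phi^7$. Finally $\phi^3=2+\sqrt5$ gives $\sqrt5\,\phi^3=5+2\sqrt5$, and $\sqrt5-2=\phi^{-3}$, so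
$$\hat\Delta(K_{3,3})=\phi^4(\sqrt5\,\phi^3-9)=\phi^4(2\sqrt5-4)=2\phi>0. \tag{3}$$

## 5. Squares against deletion–contraction: the wheel $W_4$

A natural plan is induction by deletion–contraction. If $e$ is an edge of a cubic graph $G$, then $F_G=F_{G/e}-F_{G-e}$. The graph $G-e$ suppresses to a smaller cubic graph, but $G/e$ has a vertex of degree 4, so we need an analogue of the identity for such graphs. The first guess is $F(b)=\pm\phi^{j}F(a)^2$ with some integer exponent $j$. It fails already for the planar graph $W_4$:
$$F_{W_4}(b)=-\phi^{-3}(b^2-5b+7)=-2\phi^{-3},\qquad F_{W_4}(a)=a^2-5a+7=6-2a=2\phi^2 .$$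
The ratio is $F_{W_4}(b)/F_{W_4}(a)^2=-\tfrac12\phi^{-7}$. This is not $\pm$ a power of $\phi$, because $2$ is not a power of $\phi$ (the power $\phi^j$ is irrational for every non-zero integer $j$). The cause is easy to see: $F(b)$ is additive under deletion–contraction, while $F(a)^2$ acquires the cross term $2F_{G/e}(a)F_{G-e}(a)$.

The remedy is to replace the square by the flow polynomial of a *single* graph, which can itself be deleted and contracted.

**Doubling.** Let $v$ be a vertex of $G$ without loops and let $T=G-v$. Cut each edge at $v$, leaving a half-edge ("leg") attached to $T$. The graph $D(G,v)$ is obtained from two copies of $T$ by joining each leg to its counterpart.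

*Examples.* For $\Theta$ the double is $\Theta$. For $K_4$ it is the triangular prism. For $W_4$ at the hub it is two 4-cycles joined by four edges, that is, the cube $Q_3$.

Test this on $W_4$. The dual of the cube is the octahedron. Sort its colorings by the number of antipodal pairs that are monochromatic, then divide by $q(q-1)(q-2)$:
$$\frac{F_{Q_3}(q)}{(q-1)(q-2)}=(q-3)(q-4)(q-5)+3(q-3)(q-4)+3(q-3)+1=q^3-9q^2+29q-32.$$
At $a$, with $a^2=3a-1$ and $a^3=8a-3$, this equals $10a-26=-(6+10\phi)=-2\phi^5$. So $F_{Q_3}(a)=-2\phi^5$, and the troublesome factor now agrees: $F_{W_4}(b)$ and $F_{D(W_4,v)}(a)$ both equal $-2$ times a power of $\phi$. For a vertex of degree 3, Corollary B below shows that $F_{D(G,v)}(a)$ is exactly $F_G(a)^2$. So we work with graphs having one special vertex $v$ of arbitrary degree, and with their doubles.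

A second difficulty is about signs. For non-planar $G$ each step of the induction creates an error term. To conclude that $\hat\Delta\neq0$ we must know that errors never cancel, so we need their signs. That is what working at $a\in(0,1)$ provides, through the lemma of the next section.

## 6. Tangles and a sign lemma on $(0,1)$

**Tangle.** An *$m$-tangle* $W$ is a graph with vertex set $V_W$, a set $E_W$ of ordinary edges, and $m$ labelled half-edges (*legs*) attached to its vertices. Put $d(W)=|E_W|-|V_W|+1$. For a finite abelian group $A$ of order $q$ and $x\in(A\setminus0)^m$, let $W_A(x)$ be the number of nowhere-zero assignments on $E_W$ which, together with the outgoing leg values $x_i$, satisfy conservation at every vertex.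

As for graphs, for a non-loop edge $e$
$$W_A=(W/e)_A-(W\backslash e)_A \tag{4}$$
as functions of $x$: the value on $e$ is determined by the rest and is either non-zero or zero.

**The functions $P_j$.** For $m=4$ let $P_0(x)=[x_1+x_2+x_3+x_4=0]$. Let $P_1,P_2,P_3$ be the indicators of "both pairs sum to $0$" for the pairings $12|34$, $13|24$, $14|23$. Let $W\!\cdot\!P_0$ be the graph obtained by attaching all legs to one new vertex, and for $j\ge1$ let $W\!\cdot\!P_j$ be the graph obtained by joining the legs according to the $j$-th pairing. With $\langle f,g\rangle=\sum_xf(x)g(x)$,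
$$F_{W\cdot P_j}(q)=\langle W_A,P_j\rangle,\qquad j=0,1,2,3. \tag{5}$$
Indeed, conservation at the new vertex is the condition defining $P_0$, and two outgoing legs joined into an edge must carry opposite values.

*Examples.* One vertex with four legs has $d=0$ and $W_A=P_0$. Take two vertices joined by an edge, one with legs $1,4$ and the other with legs $2,3$. This tangle has $d=0$, and its edge carries $\pm(x_1+x_4)$, which must be non-zero, so $W_A=P_0-P_3$.

**Lemma 1.** Let $W$ be a connected $m$-tangle.

(a) If $m\in\{2,3\}$, there is $\kappa\in\mathbb Z[q]$ with $W_A(x)=\kappa(|A|)\,[\sum x_i=0]$ for all $A,x$, and $(-1)^{d(W)}\kappa(q)\ge0$ for $q\in(0,1)$.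

(b) If $m=4$, there are $\alpha,\beta_1,\beta_2,\beta_3\in\mathbb Z[q]$ with $W_A=\alpha(|A|)P_0+\sum_i\beta_i(|A|)P_i$ for all $A$, and $(-1)^{d(W)}\alpha(q)\ge0$, $(-1)^{d(W)}\beta_i(q)\le0$ for $q\in(0,1)$.

(c) If moreover $W$ is embedded in a closed disc with its legs ending on the boundary in cyclic order $1,2,4,3$, the polynomials in (b) can be chosen with $\beta_3=0$.

*Proof.* Induction on $|E_W|$.

**Step 1: the base.** If all edges are loops, then $W$, being connected, is one vertex with some number $l$ of loops. So $d(W)=l$ and $W_A=(q-1)^l[\sum x_i=0]$. The sign of $(q-1)^l$ on $(0,1)$ is $(-1)^l$. For $m=4$ take $\alpha=(q-1)^l$ and all $\beta_i=0$. Otherwise fix a non-loop edge $e$.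

**Step 2: $e$ is not a bridge of $W$; here (4) respects signs.** Both $W/e$ and $W\backslash e$ are connected with fewer edges, $d(W/e)=d(W)$ and $d(W\backslash e)=d(W)-1$. By (4), each coefficient for $W$ is the coefficient for $W/e$ minus the one for $W\backslash e$. The minus sign compensates the change of parity of $d$, so the required inequalities add up.

**Step 3: $e$ is a bridge and one side carries at most one leg.** If a side carries no leg, summing conservation over that side forces the flow on $e$ to be $0$. So $W_A=0$, and we take all coefficients zero. If a side carries exactly one leg, then in $W\backslash e$ that leg would have to have value $0$, so $(W\backslash e)_A=0$ and $W_A=(W/e)_A$. Since $d(W/e)=d(W)$, induction applies. For $m\le3$ some side carries at most one leg, so (a) is proved.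

**Step 4: $m=4$ and both sides $W',W''$ of the bridge carry two legs; this is where the $\beta_i$ arise.** By (a), $(W\backslash e)_A=\kappa'\kappa''P_i$, where $i\in\{1,2,3\}$ is the pairing given by the sides. Since $|E_W|=|E_{W'}|+|E_{W''}|+1$, we have $d(W)=d(W')+d(W'')$, so $(-1)^{d(W)}\kappa'\kappa''\ge0$ on $(0,1)$. Then $W_A=(W/e)_A-\kappa'\kappa''P_i$, and the new contribution $-\kappa'\kappa''$ to $\beta_i$ has the required sign. This proves (b).

**Step 5: the planar refinement (c).** Deletion and contraction preserve the embedding in the disc. In Steps 1 and 3 no new $\beta_3$ arises. In Step 4 the two sides with their legs are disjoint connected subsets of the disc. The pairs $\{1,4\}$ and $\{2,3\}$ interlace in the cyclic order $1,2,4,3$, so the sides cannot realize the pairing $14|23$, and $i\ne3$. $\square$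

No uniqueness of these polynomials is needed. By (5), $F_{W\cdot P_j}=\alpha\langle P_0,P_j\rangle+\sum_i\beta_i\langle P_i,P_j\rangle$ at every positive integer $q$. Once the inner products are seen to be polynomials in $q$, this is a polynomial identity and may be evaluated at $q=a$.

**Remark: the signs are lost at $q=\phi+1$.** Take the tangle above with $W_A=P_0-P_3$ and insert a connected 2-tangle into its edge. This gives $\kappa\,(P_0-P_3)$, so $\beta_3=-\kappa$. Insert either two doubled edges in series, with $\kappa=(q-2)^2$, or $K_4$ with one edge cut open, with $\kappa=F_{K_4}/(q-1)=(q-2)(q-3)$. Both inserts have 4 vertices and 5 edges, so the two tangles agree in all counts. On $(0,1)$ both values of $\kappa$ are positive. At $q=\phi+1$ they are $\phi^{-2}>0$ and $\phi^{-1}(\phi-2)=-\phi^{-3}<0$. So at $\phi+1$ the sign of $\beta_3$ is not determined by $d(W)$. This is why we moved (1) to $a$ and $b$.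

The strict version for graphs is proved in the same way.

**Lemma 2.** If $G$ is connected and bridgeless, then $(-1)^{|E|-|V|+1}F_G(q)>0$ for $q\in(0,1)$.

*Proof.* Induction on $|E|$. If all edges are loops, then $|V|=1$ and $F_G=(q-1)^{|E|}$. Otherwise take a non-loop $e$ and write $F_G=F_{G/e}-F_{G-e}$. The graph $G/e$ is connected and bridgeless with the same $|E|-|V|$, so its term is strictly of the right sign. The graph $G-e$ is connected. It either has a bridge and contributes $0$, or is bridgeless with $|E|-|V|$ smaller by one, and then $-F_{G-e}$ has the right sign. $\square$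

## 7. A vector orthogonal to $P_0,P_1,P_2$ at $q=a$

We look for a linear relation between the flow polynomials of $W\!\cdot\!P_0$, $W\!\cdot\!P_1$, $W\!\cdot\!P_2$ whose only error is a multiple of $\beta_3$, the coefficient that vanishes in the planar situation. By (5), this means a combination $r$ of $P_0,P_1,P_2$ orthogonal to all three of them.

**Inner products.** For $i\neq j$ in $\{1,2,3\}$,
$$\langle P_0,P_0\rangle=(q-1)(q^2-3q+3),\quad\langle P_0,P_i\rangle=\langle P_i,P_i\rangle=(q-1)^2,\quad\langle P_i,P_j\rangle=q-1. \tag{6}$$
The first is the number of quadruples of non-zero elements with sum $0$, which is $\frac{(q-1)^4+(q-1)}q$. For the second, each pair has one free value, and $P_i=1$ implies $P_0=1$. For the third, two different pairings make all four values equal up to signs determined by the pairings, so one value is free.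

Try $r=P_0+c(P_1+P_2)$. Then $\langle P_1,r\rangle=(q-1)\,[(q-1)+cq]$, so $c=(1-q)/q$. The condition $\langle P_0,r\rangle=0$ becomes $q(q^2-3q+3)=2(q-1)^2$, that is, $(q-2)(q^2-3q+1)=0$. The second factor vanishes at $a$, where $c=\phi^{-1}\phi^2=\phi$.

**Lemma 3.** Let $W$ be a connected 4-tangle and $\beta_3$ as in Lemma 1(b), for any admissible choice. At $q=a$,
$$F_{W\cdot P_0}+\phi F_{W\cdot P_1}+\phi F_{W\cdot P_2}=-\phi\,\beta_3(a).$$

*Proof.* Put $r=P_0+\phi(P_1+P_2)$ and evaluate the polynomials (6) at $q=a$:

- $\langle P_0,r\rangle=2(a-1)\bigl[1+\phi(a-1)\bigr]=0$, since $a^2-3a+3=2$ and $\phi(a-1)=-1$;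
- $\langle P_1,r\rangle=\langle P_2,r\rangle=(a-1)\bigl[(a-1)+\phi a\bigr]=(a-1)(-\phi^{-1}+\phi^{-1})=0$;
- $\langle P_3,r\rangle=(a-1)^2+2\phi(a-1)=\phi^{-2}-2=-\phi$.

The left side of the lemma is $\alpha\langle P_0,r\rangle+\sum_i\beta_i\langle P_i,r\rangle$ at $q=a$, which is $-\phi\beta_3(a)$. $\square$

## 8. The pointed inequality

**The class $\mathcal G$.** Let $\mathcal G$ be the class of pairs $(G,v)$ where $G$ is a connected graph, every vertex other than $v$ has degree 3, there is no loop at $v$, and $T=G-v$ is non-empty and connected. Put $n=\deg v\ge1$, $E=|E(G)|$, $V=|V(G)|$. Regard $T$ as an $n$-tangle whose legs come from the edges at $v$, and let $D(G,v)$ be the double. Define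
$$N(G,v)=(-1)^{E-V}\phi^{E+n-3}F_G(b),\quad M(G,v)=(-\phi)^{n-3}F_{D(G,v)}(a),\quad\Delta(G,v)=N(G,v)-M(G,v).$$

*Examples.* $W_4$ at its hub has $E=8,V=5,n=4$. So $N=-\phi^9\cdot(-2\phi^{-3})=2\phi^6$ and $M=-\phi\cdot(-2\phi^5)=2\phi^6$. For $K_4/e$ at its vertex of degree 4 we have $E=5,V=3,n=4$ and $N=\phi^6(b-1)(b-2)^2=\phi^6\phi^{-4}=\phi^2$. Its double is a 4-cycle with two opposite edges doubled, with flow polynomial $(q-1)(q-2)^2$, so $M=-\phi(a-1)(a-2)^2=-\phi(a-2)=\phi^2$. In both cases $\Delta=0$.

The exponents are forced by the next proof. If $M$ carries a weight $c^{\,n-3}$, Lemma 3 gives the recursion in (8) below only for $c=-\phi$, with coefficient $\phi^3$ on the deletion term; then $N$ is normalized to satisfy the same recursion.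

**Lemma 4 (recursion).** Let $(G,v)\in\mathcal G$ with $G$ bridgeless and $V\ge3$. Let $u$ be a neighbor of $v$ that is not a cut vertex of $T$ and is joined to $v$ by exactly one edge $e$. Let $G_1=G/e$, with new vertex again called $v$, and let $G_2$ be $G-e$ with $u$ suppressed. Then $(G_1,v),(G_2,v)\in\mathcal G$, both have $V-1$ vertices, and for some connected 4-tangle $W$ and any admissible $\beta_3$ for $W$,
$$\Delta(G,v)=\Delta(G_1,v)+\phi^3\Delta(G_2,v)+\phi^{n-2}|\beta_3(a)|. \tag{7}$$
If $G$ is planar, then $G_1,G_2$ are planar and one can take $\beta_3=0$.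

*Proof.*

**Step 1: membership in $\mathcal G$ and parameters.** Since $G$ is bridgeless, it has no loops (a loop at a vertex of degree 3 makes the third edge a bridge, and $v$ has no loop by definition) and $n\ge2$. Let $uw_1,uw_2$ be the other edges at $u$. Then $w_1,w_2\in T-u$, possibly $w_1=w_2$. As $T$ has at least two vertices and $u$ is not a cut vertex of $T$, the graph $T-u$ is connected and non-empty. Now $G_1-v=T-u$, and $G_1$ has no loop at $v$ because only one edge joined $u$ to $v$. The graph $G_2-v$ is $T-u$ plus an edge $w_1w_2$, and $v$ has degree $n-1\ge1$ in $G_2$, so $G_2$ is connected. All other degrees are 3. So both pairs are in $\mathcal G$, with (edges, vertices, degree of $v$)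
$$G_1:\ (E-1,\,V-1,\,n+1),\qquad G_2:\ (E-2,\,V-1,\,n-1).$$

**Step 2: the recursion for $N$.** We have $F_G=F_{G_1}-F_{G_2}$. The prefactor of $N(G_1,v)$ is $(-1)^{E-V}\phi^{E+n-3}$, the same as for $G$. The prefactor of $N(G_2,v)$ is $-(-1)^{E-V}\phi^{E+n-6}$. Hence
$$N(G,v)=N(G_1,v)+\phi^3N(G_2,v).$$

**Step 3: the recursion for $M$, with its error.** Let $W$ be two copies of $T-u$ in which the $n-1\ge1$ legs coming from the edges at $v$ other than $e$ are joined to their counterparts. The remaining legs $1,2$ come from $uw_1,uw_2$ in the first copy, and legs $3,4$ are their counterparts in the second copy. Since $T-u$ is connected and $n-1\ge1$, $W$ is connected. The pairing $12|34$ makes an edge $w_1w_2$ in each copy, so $W\!\cdot\!P_1=D(G_2,v)$. The pairing $13|24$ joins counterparts, so $W\!\cdot\!P_2=D(G_1,v)$. The graph $D(G,v)$ is $W$ with legs $1,2$ attached to $u$, legs $3,4$ attached to its copy $\bar u$, and an edge $u\bar u$. Contracting that edge gives $W\!\cdot\!P_0$. Deleting it and suppressing $u,\bar u$ gives $W\!\cdot\!P_1$. So $F_{D(G,v)}=F_{W\cdot P_0}-F_{W\cdot P_1}$.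 At $q=a$, with $\phi^2-1=\phi$ and Lemma 3,
$$\begin{aligned}M(G,v)-M(G_1,v)-\phi^3M(G_2,v)&=(-\phi)^{n-3}\bigl[F_{D(G,v)}+\phi F_{W\cdot P_2}+\phi^2F_{W\cdot P_1}\bigr]\\&=(-\phi)^{n-3}\bigl[F_{W\cdot P_0}+\phi F_{W\cdot P_1}+\phi F_{W\cdot P_2}\bigr]\\&=(-\phi)^{n-2}\beta_3(a).\end{aligned}\tag{8}$$

**Step 4: the sign of the error.** $T-u$ has $E-n-2$ ordinary edges and $V-2$ vertices, so $|E_W|=2(E-n-2)+(n-1)$ and $|V_W|=2(V-2)$. Therefore $d(W)=2E-2V-n\equiv n\pmod2$. As $a\in(0,1)$, Lemma 1(b) gives $(-1)^n\beta_3(a)\le0$, that is, $(-\phi)^{n-2}\beta_3(a)=-\phi^{n-2}|\beta_3(a)|$. Subtracting (8) from Step 2 gives (7).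

**Step 5: planar $G$.** Contraction, deletion and suppression preserve planarity, so $G_1,G_2$ are planar. Take the embedding of $G/e$ in the sphere induced by one of $G$. In it the edges $vw_1,vw_2$ coming from $u$ are consecutive at $v$. Cutting out a small open disc around $v$ puts $T-u$ in a closed disc with $n+1$ legs ending on the boundary, the legs from $uw_1,uw_2$ being consecutive. Glue this disc to its mirror image along the boundary: the result is $D(G_1,v)$ embedded in a sphere whose equator is the common boundary. Some arc of the equator meets only the two doubled legs coming from $uw_1$ and $uw_2$. Remove a small open disc around that arc. This cuts exactly those two edges and leaves $W$ embedded in a closed disc. Going around its boundary, one meets legs $1,2$ in one hemisphere and then, returning, legs $4,3$ in the other. The cyclic order is $1,2,4,3$, and Lemma 1(c) allows $\beta_3=0$. $\square$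

**Theorem A.** $\Delta(G,v)\ge0$ for all $(G,v)\in\mathcal G$. If $G$ is planar, $\Delta(G,v)=0$.

*Proof.* Induction on $V\ge2$.

**Step 1: dispose of bridges.** Suppose $G$ has a bridge $e$. Then $N=0$. Let $K$ be the component of $G-e$ not containing $v$.

- If $e$ is not incident with $v$, then $e$ is the only edge leaving $K$ in $G$. So a copy of $K$ in $D(G,v)$ is attached only by a copy of $e$, which is a bridge.
- If $e$ is incident with $v$, then $K\subseteq T$ and no edge joins $K$ to $T-K$. As $T$ is connected, $K=T$. So $e$ is the only edge at $v$, $n=1$, and $D(G,v)$ is two copies of $T$ joined by one edge, a bridge.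

In both cases $M=0$, so $\Delta=0$. From now on $G$ is bridgeless, hence loopless with $n\ge2$.

**Step 2: the base $V=2$.** The single vertex of $T$ has degree 3 and no loop, so $G=\Theta$, $n=3$, $D(G,v)=\Theta$. Then $N=-\phi^3(b-1)(b-2)=1$ and $M=(a-1)(a-2)=1$.

**Step 3: for $V\ge3$, find a neighbor $u$ of $v$ that is not a cut vertex of $T$.** If $T$ has no cut vertex, any neighbor works. Otherwise let $B$ be an end block of $T$ with its unique cut vertex $x$. The vertices of $B-x$ are not cut vertices of $T$. Suppose none of them is adjacent to $v$. Then all edges of $G$ leaving $B-x$ go to $x$. The vertex $x$ has degree 3, with at least one edge to $B-x$ and at least one to $T-B$. If exactly one edge goes from $x$ to $B-x$, it is a bridge of $G$. If two do, the third edge at $x$ is the only edge leaving $B$ and is a bridge of $G$. Both are contradictions.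

Fix such a $u$ and let $m$ be the number of edges between $u$ and $v$. Since $T$ is connected with at least two vertices, $u$ has an edge in $T$, so $m\in\{1,2\}$.

**Step 4: $m=2$, a doubled edge that can be removed explicitly.** Let $w\in T-u$ be the third neighbor of $u$. Let $G'$ be obtained by deleting $u$ and adding an edge $wv$. Since $u$ has degree 1 in $T$, the graph $G'-v=T-u$ is connected, and it is non-empty, so $(G',v)\in\mathcal G$. Its parameters are $E-2,\ V-1,\ n-1\ge1$. A non-zero value on $wv$ splits into an ordered sum of two non-zero values in $q-2$ ways, so $F_G=(q-2)F_{G'}$. In $D(G,v)$ the two copies of $u$ are joined by a double edge, so likewise $F_{D(G,v)}=(q-2)F_{D(G',v)}$. Comparing prefactors,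
$$N(G,v)=-\phi^3(b-2)N(G',v)=\phi^2N(G',v),\qquad M(G,v)=(-\phi)(a-2)M(G',v)=\phi^2M(G',v).$$
So $\Delta(G,v)=\phi^2\Delta(G',v)$. If $G$ is planar, so is $G'$ (delete one of the parallel edges and suppress $u$). Induction applies.

**Step 5: $m=1$.** Lemma 4 applies. By the induction hypothesis for $G_1$ and $G_2$, all terms on the right of (7) are $\ge0$. If $G$ is planar, all of them vanish, with the choice $\beta_3=0$. $\square$

## 9. Back to cubic graphs

**Corollary B.** Let $G$ be a connected bridgeless cubic graph and $v$ a vertex. Then $(G,v)\in\mathcal G$ and $\Delta(G,v)=\hat\Delta(G)$. Hence $\hat\Delta(G)\ge0$, with equality if $G$ is planar.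

*Proof.* $G$ has no loops. If $v$ were a cut vertex, the three edges at $v$ would be distributed over at least two components of $G-v$. Some component would receive exactly one of them, and that edge would be a bridge. So $(G,v)\in\mathcal G$ with $n=3$. By Lemma 1(a), $T_A(x)=\kappa[\sum x_i=0]$. There are $(q-1)(q-2)$ triples of non-zero elements with sum $0$. Gluing $T$ to the vertex $v$, respectively to a second copy of $T$ (with leg values $-x$), gives
$$F_G=\kappa\,(q-1)(q-2),\qquad F_{D(G,v)}=\kappa^2(q-1)(q-2).$$
At $q=a$ we have $(a-1)(a-2)=1$, so $F_{D(G,v)}(a)=F_G(a)^2$ and $M(G,v)=\hat M(G)$. Also $E-V=3k-2k=k$, so $N(G,v)=\hat N(G)$. Apply Theorem A. $\square$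

This settles the planar direction and the inequality. What remains is strictness for non-planar graphs. Note how Lemma 4 reads for $K_{3,3}$: $G_1=W_4$, and $G_2$ is $K_4$ with one edge subdivided. Both are planar, so both contribute $0$, and (3) shows that the error term $\phi\,|\beta_3(a)|$ is all of $\hat\Delta(K_{3,3})=2\phi$.

## 10. Two-edge cuts and edge deletion

**Lemma 5 (2-edge cuts).** Let $G$ be connected, bridgeless, cubic, and suppose $G-\{f,g\}$ is disconnected. Then $G-\{f,g\}$ has exactly two components $A,B$, and both $f,g$ join $A$ to $B$. Let $G_A$ (resp. $G_B$) be $A$ (resp. $B$) with its two dangling ends joined into one edge. Then $G_A,G_B$ are connected bridgeless cubic graphs with fewer vertices, $E=E_A+E_B$, $k=k_A+k_B$, and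
$$\hat N(G)=\phi^2\hat N(G_A)\hat N(G_B),\qquad\hat M(G)=\phi^2\hat M(G_A)\hat M(G_B). \tag{9}$$
If $G_A,G_B$ are both planar, so is $G$.

*Proof.*

**Step 1: the components.** $G-f$ is connected, so $g$ is a bridge of it, and $G-\{f,g\}$ has exactly two components, joined by $g$. If $f$ did not join them, $g$ would be a bridge of $G$.

**Step 2: the dangling ends are at distinct vertices.** If $f$ and $g$ had the same end $s$ in $A$, the third edge at $s$ would lead into $A-s$ and be a bridge of $G$. Likewise for $B$.

**Step 3: $G_A$ is in our class** (and likewise $G_B$). It is cubic, and it is connected because $A$ is. Let $h$ be a bridge of $G_A$. It is not the new edge, as $A$ is connected. So $h\in A$, and the new edge lies in one component of $G_A-h$. The other component contains no end of $f$ or $g$, so in $G$ it is joined to the rest only by $h$, and $h$ is a bridge of $G$, a contradiction. The counts of edges and vertices are immediate: two edges $f,g$ are replaced by two new edges.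

**Step 4: the product formulas.** View $A,B$ as connected 2-tangles. Lemma 1(a) gives polynomials with $F_{G_A}=\kappa_A(q-1)$, $F_{G_B}=\kappa_B(q-1)$, $F_G=\kappa_A\kappa_B(q-1)$. So
$$F_G=\frac{F_{G_A}F_{G_B}}{q-1}. \tag{10}$$
Now (9) follows from $b-1=\phi^{-2}$ and $(a-1)^2=\phi^{-2}$.

**Step 5: planarity.** Embed $G_A$ in the sphere and cut out a small open disc around an interior point of the new edge. This embeds $A$ in a closed disc with its two dangling ends ending on the boundary. Do the same for $B$. Glue the two discs along their boundaries by a homeomorphism that matches the dangling ends as $f$ and $g$ require. The result is an embedding of $G$ in the sphere. $\square$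

**Lemma 6 (edge deletion).** Let $G$ be a 3-edge-connected cubic graph with at least 4 vertices, $e=uv$ an edge, and $G^\circ$ the graph obtained from $G-e$ by suppressing $u$ and $v$. Then $G^\circ$ is a connected bridgeless cubic graph, $G-\{u,v\}$ is connected, and $\hat\Delta(G)\ge\phi^3\hat\Delta(G^\circ)$.

*Proof.*

**Step 1: check the hypotheses of Lemma 4.** $G$ has no multiple edges, since a double edge $st$ would leave at most two edges between $\{s,t\}$ and the non-empty rest of $G$. So exactly 4 edges leave $\{u,v\}$. Each component of $G-\{u,v\}$ receives at least 3 of them, so there is only one component. Thus $G-\{u,v\}$ is connected, that is, $u$ is not a cut vertex of $T=G-v$, and $u$ is joined to $v$ by exactly one edge. By Corollary B, $(G,v)\in\mathcal G$.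

**Step 2: drop two non-negative terms.** Lemma 4, Theorem A for $G_1$, and Corollary B give $\hat\Delta(G)=\Delta(G,v)\ge\phi^3\Delta(G_2,v)$.

**Step 3: identify $\Delta(G_2,v)$ with $\hat\Delta(G^\circ)$.** In $G_2$ the vertex $v$ has degree 2, and suppressing it gives $G^\circ$. As $G-e$ is 2-edge-connected, $G^\circ$ is connected and bridgeless, and it is cubic. Let $E^\circ,V^\circ$ be its numbers of edges and vertices, so $G_2$ has $E^\circ+1$ edges and $V^\circ+1$ vertices, and $n=2$. Then
$$N(G_2,v)=(-1)^{E^\circ-V^\circ}\phi^{E^\circ+1+2-3}F_{G^\circ}(b)=\hat N(G^\circ).$$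
For the 2-tangle $G_2-v$, Lemma 1(a) gives $F_{G^\circ}=\kappa(q-1)$ and $F_{D(G_2,v)}=\kappa^2(q-1)=F_{G^\circ}^2/(q-1)$. So
$$M(G_2,v)=(-\phi)^{-1}\frac{F_{G^\circ}(a)^2}{a-1}=\frac{-\phi^{-1}}{-\phi^{-1}}F_{G^\circ}(a)^2=\hat M(G^\circ).\qquad\square$$

## 11. Strictness for non-planar graphs

**Proof of the Main Theorem.** By Corollary B, $\hat\Delta(G)\ge0$ always and $\hat\Delta(G)=0$ for planar $G$. We show $\hat\Delta(G)>0$ for non-planar $G$, by induction on the number of vertices.

**Step 1: $G$ has a 2-edge cut; positivity passes through the product.** By Lemma 5 one of $G_A,G_B$ is non-planar, say $G_B$. So $\hat\Delta(G_B)>0$ by induction. By Corollary B and Lemma 2, $\hat N(G_A)\ge\hat M(G_A)=F_{G_A}(a)^2>0$. Also $\hat N(G_B)\ge\hat M(G_B)\ge0$. Thus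
$$\hat\Delta(G)=\phi^2\bigl[\hat N(G_A)\hat N(G_B)-\hat M(G_A)\hat M(G_B)\bigr]\ge\phi^2\hat M(G_A)\,\hat\Delta(G_B)>0. \tag{11}$$

**Step 2: $G$ has no 2-edge cut; reduce to $K_{3,3}$ by deleting edges.** Then $G$ is 3-edge-connected. By Kuratowski's theorem $G$ contains a subdivision of $K_5$ or of $K_{3,3}$. The former needs vertices of degree 4, so $G$ contains a subdivision $H$ of $K_{3,3}$, and $G$ has at least 6 vertices.

If $E(H)=E(G)$, then $G=H$ has no vertices of degree 2, so $G=K_{3,3}$ and $\hat\Delta(G)=2\phi>0$ by (3).

Otherwise pick $e\in E(G)\setminus E(H)$. Then $G-e\supseteq H$ is non-planar. Since $G-e$ is a subdivision of $G^\circ$, the graph $G^\circ$ is non-planar too. By Lemma 6 it is connected, bridgeless and cubic, with fewer vertices, and by induction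
$$\hat\Delta(G)\ge\phi^3\hat\Delta(G^\circ)>0. \tag{12}$$

With (2): for a connected bridgeless cubic graph, (1) holds if and only if $G$ is planar. $\blacksquare$

## 12. The sharp lower bound $2\phi^{2k-5}$

To make (11) quantitative we need a lower bound for $\hat M(G_A)=F_{G_A}(a)^2$.

**Lemma 7.** $|F_G(a)|\ge\phi^{k-1}$ for every connected bridgeless cubic $G$ with $2k$ vertices.

*Proof.* Induction on $k$. For $k=1$, $G=\Theta$ and $F_\Theta(a)=1$.

**Step 1: 2-edge cuts.** By (10), $|a-1|=\phi^{-1}$ and induction, $|F_G(a)|=\phi\,|F_{G_A}(a)|\,|F_{G_B}(a)|\ge\phi^{1+(k_A-1)+(k_B-1)}=\phi^{k-1}$.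

**Step 2: otherwise, express $F_G(a)$ and $F_{G^\circ}(a)$ through one tangle.** Now $k\ge2$ and $G$ is 3-edge-connected. Take any edge $e=uv$ and let $W=G-\{u,v\}$, a 4-tangle with legs $1,2$ from $u$ and $3,4$ from $v$. It is connected by Lemma 6. Contracting $e$ gives $W\!\cdot\!P_0$, and deleting $e$ and suppressing gives $W\!\cdot\!P_1=G^\circ$. So $F_G=F_{W\cdot P_0}-F_{W\cdot P_1}$ and $F_{W\cdot P_1}=F_{G^\circ}$. Also $d=d(W)=(3k-5)-(2k-2)+1=k-2$. By Lemma 1(b), write $\alpha(a)=(-1)^d\hat\alpha$ and $\beta_i(a)=-(-1)^db_i$ with $\hat\alpha,b_i\ge0$. At $q=a$ the inner products (6) are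
$$\langle P_0,P_0\rangle=-2\phi^{-1},\qquad\langle P_0,P_i\rangle=\langle P_i,P_i\rangle=\phi^{-2},\qquad\langle P_i,P_j\rangle=-\phi^{-1}.$$
Therefore
$$F_{G^\circ}(a)=\phi^{-2}(\alpha+\beta_1)-\phi^{-1}(\beta_2+\beta_3)=(-1)^d\bigl[\phi^{-2}\hat\alpha-\phi^{-2}b_1+\phi^{-1}(b_2+b_3)\bigr].$$
Subtracting this from $F_{W\cdot P_0}(a)=-2\phi^{-1}\alpha+\phi^{-2}(\beta_1+\beta_2+\beta_3)$, and using $2\phi^{-1}+\phi^{-2}=\phi^{-1}+1=\phi$ and $\phi^{-1}+\phi^{-2}=1$,
$$F_G(a)=-\phi\alpha+\beta_2+\beta_3=-(-1)^d\bigl[\phi\hat\alpha+b_2+b_3\bigr].$$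

**Step 3: compare absolute values.** The bracket for $F_G(a)$ is non-negative, so it equals $|F_G(a)|$. The bracket for $F_{G^\circ}(a)$ contains a negative term, and here Lemma 2 is needed: $G^\circ$ has $2(k-1)$ vertices, so $F_{G^\circ}(a)$ has sign $(-1)^{(k-1)+1}=(-1)^d$, and its bracket equals $|F_{G^\circ}(a)|$. Hence
$$|F_G(a)|-\phi\,|F_{G^\circ}(a)|=(\phi-\phi^{-1})\hat\alpha+\phi^{-1}b_1=\hat\alpha+\phi^{-1}b_1\ge0 .$$
By induction $|F_G(a)|\ge\phi\cdot\phi^{k-2}=\phi^{k-1}$. $\square$

**Proof of Theorem C.**

**Step 1: the lower bound, following the induction of Section 11.**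

- For $K_{3,3}$ ($k=3$), $\hat\Delta=2\phi=2\phi^{2\cdot3-5}$.
- For a 2-edge cut with $G_B$ non-planar, (11), Lemma 7 and induction give $\hat\Delta(G)\ge\phi^2\cdot\phi^{2k_A-2}\cdot2\phi^{2k_B-5}=2\phi^{2k-5}$.
- In the remaining case, (12) and induction give $\hat\Delta(G)\ge\phi^3\cdot2\phi^{2(k-1)-5}=2\phi^{2k-4}>2\phi^{2k-5}$.

**Step 2: equality for every $k\ge3$.** Given a non-planar connected bridgeless cubic graph $G_B$, replace an edge $xy$ by a path $x\,s\,t\,y$ with the edge $st$ doubled. The new graph $G$ is cubic and connected. It is bridgeless: deleting a copy of $st$ leaves the other copy, deleting $xs$ or $ty$ leaves $G$ connected because $G_B-xy$ is connected, and deleting any other edge $h$ leaves $G$ connected because $G_B-h$ is. It is non-planar because it contains a subdivision of $G_B$. The set $\{xs,ty\}$ is a 2-edge cut as in Lemma 5. One side is our $G_B$, and the other is $\{s,t\}$ with its double edge, so that $G_A=\Theta$ and $\hat N(\Theta)=\hat M(\Theta)=1$. By (9),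
$$\hat\Delta(G)=\phi^2\bigl[\hat N(G_B)-\hat M(G_B)\bigr]=\phi^2\hat\Delta(G_B),$$
while $k$ increases by 1. Starting from $K_{3,3}$, where $\hat\Delta=2\phi^{2\cdot3-5}$, and repeating gives a graph with $\hat\Delta=2\phi^{2k-5}$ for every $k\ge3$. $\blacksquare$
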